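\title{Extending the $\mathrm{G}_2$ Laplacian flow to structures with arbitrary torsion}

\begin{abstract}
The $\mathrm{G}_2$ Laplacian flow $\partial_t\varphi=\Delta_d\varphi$ has short time existence and uniqueness among closed $\mathrm{G}_2$-structures. We show that the flow $\partial_t\varphi=dd^*\varphi-d^*d\varphi$ has short time existence and uniqueness for every initial $\mathrm{G}_2$-structure on every compact $7$-manifold, preserves closedness, and coincides with the Laplacian flow when the initial structure is closed. The same holds for a larger family of flows. The sign of the second term is essential: in the family $\partial_t\varphi=dd^*\varphi-a\,d^*d\varphi$ every $a>0$ works, while for $a<0$, which includes the Laplacian flow $a=-1$, closedness is still preserved but the initial data that admit a solution form a meagre set.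
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{$\mathrm{G}_2$-structures and the Laplacian flow}
Let $e^1,\dots,e^7$ be the standard basis of $(\mathbb{R}^7)^*$, write $e^{ijk}=e^i\wedge e^j\wedge e^k$, and put
\begin{equation}\label{eq:phibar}
\bar\varphi=e^{123}+e^{145}+e^{167}+e^{246}-e^{257}-e^{347}-e^{356}.
\end{equation}
The stabilizer of $\bar\varphi$ in $\mathrm{GL}(7,\mathbb{R})$ is the $14$-dimensional group $\mathrm{G}_2$, and $\mathrm{G}_2\subset\mathrm{SO}(7)$. A \emph{$\mathrm{G}_2$-structure} on a $7$-manifold $M$ is a smooth $3$-form $\varphi$ such that at each point $x$ there is a linear isomorphism $L\colon T_xM\to\mathbb{R}^7$ with $\varphi_x=L^*\bar\varphi$. Since $L$ is determined up to $\mathrm{G}_2$, the Euclidean metric and the standard orientation pull back to a metric $g_\varphi$ and an orientation on $M$, and these give a Hodge star $\star=\star_\varphi$. All of them depend nonlinearly on $\varphi$. The orbit of $\bar\varphi$ has dimension $49-14=35=\dim\Lambda^3(\mathbb{R}^7)^*$, so $\mathrm{G}_2$-structures are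 the sections of an open subbundle $\Lambda^3_+\subset\Lambda^3T^*M$.

Put $\psi=\star_\varphi\varphi$. The torsion of $\varphi$ is measured by $d\varphi$ and $d\psi$; the structure is \emph{closed} if $d\varphi=0$ and \emph{torsion-free} if $d\varphi=0$ and $d\psi=0$. Let $d^*$ be the formal $L^2$-adjoint of $d$ for $g_\varphi$, so that $d^*=(-1)^k\star d\star$ on $k$-forms, and let $\Delta_d=dd^*+d^*d$. The \emph{Laplacian flow} is
\[
\partial_t\varphi=\Delta_d\varphi ,
\]
where $\Delta_d$ is taken with respect to the metric of $\varphi_t$ at each time. On a compact manifold $(\Delta_d\varphi,\varphi)_{L^2}=\|d\varphi\|^2+\|d^*\varphi\|^2$, so the stationary points of the flow are the torsion-free structures. The sign looks wrong: on Euclidean space $\Delta_d=-\sum_j\partial_j^2$, and for a fixed metric the equation $\partial_t\alpha=\Delta_d\alpha$ is a backward heat equation. Nevertheless, Bryant and Xu proved the following. If $\varphi_0$ is closed and one writes $\varphi_t=\varphi_0+d\sigma_t$ with $2$-forms $\sigma_t$, then the flow $\partial_t(d\sigma_t)=dd^*(\varphi_0+d\sigma_t)$,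 $\sigma_0=0$, has short time existence and uniqueness; its solution satisfies $\partial_t\varphi=\Delta_d\varphi$ and stays in the cohomology class $[\varphi_0]$. Closedness is built into this formulation, and it is natural to ask whether it can be removed.

\subsection*{The question}
\begin{definition}\label{def:flow}
A \emph{flow of $\mathrm{G}_2$-structures} is an equation $\partial_t\varphi=P\varphi$ in which $P$ is a single local differential operator, given by one smooth universal expression in a finite jet of $\varphi$, natural under diffeomorphisms (that is, $P(f^*\varphi)=f^*P\varphi$), with no case distinction according to whether $\varphi$ is closed. A \emph{solution} with initial data $\varphi_0$ on a compact $7$-manifold $M$ is a family of $\mathrm{G}_2$-structures $\varphi_t$, $t\in[0,\varepsilon)$, $\varepsilon>0$, which is smooth on $M\times[0,\varepsilon)$, starts at $\varphi_0$ and satisfies the equation. The flow has \emph{short time existence and uniqueness} for $\varphi_0$ if a solution exists and any two solutions agree on their common interval of existence.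 It \emph{always} has short time existence and uniqueness if this holds for every compact $M$ and every $\mathrm{G}_2$-structure $\varphi_0$ on $M$.
\end{definition}

The following question is posed in \cite{Kar25}. \emph{Is there a flow of $\mathrm{G}_2$-structures which always has short time existence and uniqueness, with no assumption on the initial torsion, and such that for closed $\varphi_0$}
\begin{itemize}
\item[(i)] \emph{$\varphi_t$ is closed for all $t$ for which the solution exists, and}
\item[(ii)] \emph{$\partial_t\varphi_t=\Delta_d\varphi_t$ for all such $t$?}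
\end{itemize}
The statement of the problem records two related points as unknown: whether the Laplacian flow itself has short time existence and uniqueness for non-closed initial data, and whether it has solutions with closed initial data that fail to remain closed.

To guess the answer, evaluate (ii) at $t=0$: it forces $P\varphi=dd^*\varphi$ for every closed $\varphi$ on a compact manifold. The only freedom is to add to $dd^*\varphi$ terms that vanish when $d\varphi=0$, and the simplest one of second order gives the family
\[
P_a\varphi=dd^*\varphi-a\,d^*d\varphi,\qquad a\in\mathbb{R},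
\]
with $P_{-1}=\Delta_d$. Apply $d$ to $\partial_t\varphi=P_a\varphi$. The $4$-form $\eta_t=d\varphi_t$ is closed and satisfies
\begin{equation}\label{eq:eta}
\partial_t\eta=-a\,dd^*\eta=-a\,\Delta_d\eta ,
\end{equation}
a linear equation that is a forward heat equation for $a>0$ and a backward one for $a<0$. So one expects that $a>0$ answers the question and that $a<0$ does not. Equation \eqref{eq:eta} does not show how the term $dd^*\varphi$, with its apparently backward sign, can be part of a parabolic system; Section~\ref{sec:torus} explains this on the flat torus.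

\subsection*{Results}
\begin{theorem}\label{thm:main}
Let $P\varphi=dd^*\varphi-d^*d\varphi=-d\star d\star\varphi-\star\, d\star d\varphi$. The flow $\partial_t\varphi=P\varphi$ always has short time existence and uniqueness. If $\varphi_0$ is closed, then $\varphi_t$ is closed and $\partial_t\varphi_t=\Delta_d\varphi_t$ for all $t$ for which the solution exists.
\end{theorem}

The operator $P$ is one smooth natural expression in the $2$-jet of $\varphi$, so the answer to the question is yes. The example is far from unique. Let $\Lambda^4=\Lambda^4_1\oplus\Lambda^4_7\oplus\Lambda^4_{27}$ be the decomposition of $4$-forms determined by $\varphi$, recalled in Section~\ref{sec:algebra}, with projections $\pi_1,\pi_7,\pi_{27}$.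

\begin{theorem}\label{thm:family}
Let $E_\varphi=a_1\pi_1+a_7\pi_7+a_{27}\pi_{27}$ on $\Lambda^4$, with constants $a_1,a_7,a_{27}>0$. Let $U_\varphi=u_\varphi(d\varphi)$ be a vector field and $Q_\varphi=\ell_\varphi(d\varphi)$ a $3$-form, where $u_\varphi$ and $\ell_\varphi$ are natural linear bundle maps depending smoothly on the $1$-jet of $\varphi$. Then all conclusions of Theorem~\ref{thm:main} hold for
\[
P\varphi=dd^*\varphi-d^*(E_\varphi\,d\varphi)+\mathcal{L}_{U_\varphi}\varphi+Q_\varphi .
\]
\end{theorem}

For example, $U_\varphi$ may be the vector field dual to $\star(\varphi\wedge\star\, d\varphi)$, and $Q_\varphi=\star\, d\varphi$. The third theorem shows that the sign in Theorem~\ref{thm:main} is sharp, and for $a=-1$ it settles the two points about the Laplacian flow mentioned above.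

\begin{theorem}\label{thm:sign}
Let $P_a\varphi=dd^*\varphi-a\,d^*d\varphi$ with $a\in\mathbb{R}$.
\begin{enumerate}
\item For every $a\in\mathbb{R}$, every solution of $\partial_t\varphi=P_a\varphi$ with closed $\varphi_0$ stays closed. In particular, every solution of $\partial_t\varphi=\Delta_d\varphi$ with closed initial data stays closed, and for closed data this flow has short time existence and uniqueness in the class of all solutions.
\item If $a>0$, the flow always has short time existence and uniqueness.
\item If $a<0$, then on every compact $M$ admitting $\mathrm{G}_2$-structures, the set of initial data $\varphi_0$ for which a solution exists is meagre in the $C^\infty$ topology. In particular, $\partial_t\varphi=\Delta_d\varphi$ does not have short time existence for arbitrary initial data.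
\end{enumerate}
\end{theorem}

We make no claim for $a=0$ and non-closed data.

Sections \ref{sec:symbol} and \ref{sec:gauge} compute the principal symbol and remove its degeneracy along diffeomorphisms; this gives existence and uniqueness. Section~\ref{sec:closed} proves closedness for positive coefficients by an energy estimate. For $a<0$ the energy estimate has the wrong sign and is replaced by a lower bound for the derivative of a frequency function, which gives part 1 of Theorem~\ref{thm:sign} in Section~\ref{sec:frequency} and part 3 in Section~\ref{sec:meagre}.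

\section{The derivative of $\varphi\mapsto\star_\varphi\varphi$}\label{sec:algebra}

Fix a point and a $\mathrm{G}_2$ $3$-form $\varphi$ there, and choose a frame in which $\varphi=\bar\varphi$. Vectors and covectors are identified by $g_\varphi$. Then
\begin{equation}\label{eq:psibar}
\psi=e^{4567}+e^{2367}+e^{2345}+e^{1357}-e^{1346}-e^{1256}-e^{1247}.
\end{equation}
(With the opposite orientation convention $\psi$ changes sign, but $\star d\star$ does not, so the operators in the theorems are unaffected.) The cross product is defined by $\langle X\times Y,X'\rangle=\varphi(X,Y,X')$. We use two standard facts. First, $\mathrm{G}_2$ acts transitively on orthonormal pairs of vectors. Second, there is an orthogonal decomposition into irreducible $\mathrm{G}_2$-modules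
\[
\Lambda^3=\Lambda^3_1\oplus\Lambda^3_7\oplus\Lambda^3_{27},\qquad \Lambda^3_1=\mathbb{R}\varphi,\qquad \Lambda^3_7=\{X\lrcorner\psi : X\in T\},
\]
where subscripts are dimensions. We set $\Lambda^4_k=\star\Lambda^3_k$ and write $\pi_k$ for the orthogonal projections in both degrees.

Any two distinct monomials in \eqref{eq:phibar} share exactly one index, and the monomials in \eqref{eq:psibar} are their complements. Hence two monomials of $\psi$ share exactly two indices, and no monomial of $\psi$ contains the three indices of a monomial of $\varphi$. It follows that the forms $e_j\lrcorner\psi$ are mutually orthogonal of squared norm $4$, that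
\begin{equation}\label{eq:proj}
\pi_1\chi=\tfrac17\langle\chi,\varphi\rangle\varphi,\qquad \pi_7\chi=X\lrcorner\psi\ \text{ with }\ \langle X,e_j\rangle=\tfrac14\langle\chi,e_j\lrcorner\psi\rangle ,
\end{equation}
and that \emph{each monomial of $\varphi$ is orthogonal to $\Lambda^3_7$}.

The nonlinearity in $dd^*\varphi=-d\star d\psi$ that matters at top order is the dependence of $\psi$ on $\varphi$.

\begin{lemma}\label{lem:B}
The derivative of $\varphi\mapsto\psi=\star_\varphi\varphi$ in the direction $\chi\in\Lambda^3$ is $\star B\chi$, where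
\[
B=\tfrac43\pi_1+\pi_7-\pi_{27}=-1+\tfrac73\pi_1+2\pi_7 .
\]
\end{lemma}

\begin{proof}
For an endomorphism $S$ of $T$ and a form $\alpha$ let $S\cdot\alpha=\frac{d}{ds}\big|_{s=0}(e^{sS})^*\alpha$, so that $(S\cdot\alpha)(X_1,\dots,X_k)=\sum_i\alpha(X_1,\dots,SX_i,\dots,X_k)$. The map $\varphi\mapsto\psi$ commutes with pullback, so its derivative sends $S\cdot\varphi$ to $S\cdot\psi$. The map $S\mapsto S\cdot\varphi$ is $\mathrm{G}_2$-equivariant with kernel $\mathfrak{g}_2\subset\mathfrak{so}(7)$. Thus the skew endomorphisms have an invariant image of dimension $21-14=7$, which must be $\Lambda^3_7$, and the symmetric trace-free ones have an invariant image of dimension $27$, which must be $\Lambda^3_{27}$.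

For $S=\mathrm{Id}$ we get $3\varphi\mapsto4\psi=\star\frac43(3\varphi)$. For $S$ skew, $e^{sS}$ preserves the metric and the orientation, so $S\cdot\psi=\star(S\cdot\varphi)$. For $S$ symmetric and trace-free, take an oriented orthonormal basis of eigenvectors with eigenvalues $s_i$. For a monomial $e^I$ in this basis, $S\cdot e^I=(\sum_{i\in I}s_i)e^I$ and $S\cdot\star e^I=(\sum_{i\notin I}s_i)\star e^I=-(\sum_{i\in I}s_i)\star e^I$. Hence $S\cdot\psi=-\star(S\cdot\varphi)$.
\end{proof}

\section{Three Fourier modes on the flat torus}\label{sec:torus}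

Let $M=\mathbb{R}^7/(2\pi\mathbb{Z})^7$ with $e^j=dx_j$ and the torsion-free structure $\bar\varphi$. We linearize $P_a\varphi=-d\star d\psi-a\,d^*d\varphi$ at $\bar\varphi$. The terms in which $\star$ or $d^*$ is differentiated vanish, because they act on $d\psi=0$ or $d\varphi=0$. By Lemma~\ref{lem:B} the linearization is
\[
L_a\chi=-d\star d\star B\chi-a\,d^*d\chi=dd^*B\chi-a\,d^*d\chi .
\]
For an integer $k\ge1$ consider
\[
\chi_1=\cos(kx_1)(e^{123}+e^{145}+e^{167}),\quad
\chi_2=\cos(kx_1)(e^{123}-e^{145}),\quad
\chi_3=\cos(kx_1)(e^{246}+e^{257}).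
\]
A form $\cos(kx_1)e^I$ is closed if $1\in I$, coclosed if $1\notin I$, and satisfies $\Delta_d=k^2$ in both cases. All three $\chi_i$ are combinations of monomials of $\bar\varphi$, so $\pi_7\chi_i=0$; and $\langle\chi_2,\bar\varphi\rangle=\langle\chi_3,\bar\varphi\rangle=0$, so $B\chi_2=-\chi_2$ and $B\chi_3=-\chi_3$.

\emph{The mode $\chi_1$ is stationary.} Here $\pi_1\chi_1=\frac37\cos(kx_1)\bar\varphi$, so
\[
B\chi_1=\cos(kx_1)\bar\varphi-\chi_1=\cos(kx_1)(e^{246}-e^{257}-e^{347}-e^{356})
\]
is coclosed, while $\chi_1$ is closed. Hence $L_a\chi_1=0$. This is forced by naturality, since $\chi_1=\mathcal{L}_Y\bar\varphi$ for $Y=k^{-1}\sin(kx_1)e_1$.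

\emph{The mode $\chi_2$ decays for every $a$.} It is closed, and $L_a\chi_2=-dd^*\chi_2=-k^2\chi_2$. The eigenvalue $-1$ of $B$ on $\Lambda^3_{27}$ has reversed the sign of $dd^*$.

\emph{The mode $\chi_3$ depends on the sign of $a$.} It is coclosed, and $L_a\chi_3=-a\,d^*d\chi_3=-ak^2\chi_3$. The term $d^*d\varphi$ receives no sign change, because $d\varphi$ is linear in $\varphi$.

So for the Laplacian flow, $a=-1$, the closed mode $\chi_2$ decays like $e^{-k^2t}$ and the non-closed mode $\chi_3$ grows like $e^{k^2t}$. Changing the sign of $d^*d\varphi$ repairs $\chi_3$ and does not touch closed structures. The stationary mode $\chi_1$ remains and has to be removed by gauge fixing.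

The linear model also shows parts 1 and 3 of Theorem~\ref{thm:sign}. If $\partial_t\chi=L_a\chi$, then $\theta=d\chi$ satisfies $\partial_t\theta=-a\Delta_d\theta$, and its Fourier coefficients satisfy $\hat\theta_\xi(t)=e^{-a|\xi|^2t}\hat\theta_\xi(0)$. For every $a$, if $\theta_0=0$ then $\theta_t=0$. For $a<0$, a solution that exists at time $t>0$ has bounded coefficients $\hat\theta_\xi(t)$, so $|\hat\theta_\xi(0)|\le Ce^{-|a||\xi|^2t}$; smoothness of $\chi_0$ only gives decay faster than every power of $|\xi|$. In the nonlinear problem Fourier series are not available. The role of $k^2$ will be played by the quotient $\|d^*\theta\|^2/\|\theta\|^2$, which equals $k^2$ for $\theta=d\chi_3$.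

\section{The principal symbol}\label{sec:symbol}

We form symbols by the rule $\partial_j\mapsto\xi_j$. Then $d$ has symbol $\xi\wedge$, $d^*$ has symbol $-\xi\lrcorner$, and $g^{ij}\partial_i\partial_j$ has symbol $|\xi|^2$; a positive symbol is the parabolic sign. Recall that
\begin{equation}\label{eq:clifford}
\xi\wedge(\xi\lrcorner\chi)+\xi\lrcorner(\xi\wedge\chi)=|\xi|^2\chi,\qquad |\xi\lrcorner\chi|^2+|\xi\wedge\chi|^2=|\xi|^2|\chi|^2 .
\end{equation}
Let $E=a_1\pi_1+a_7\pi_7+a_{27}\pi_{27}$ with \emph{arbitrary real} constants and put $P_E\varphi=dd^*\varphi-d^*(E_\varphi\,d\varphi)$. Fix a background metric $g^0$ on $M$ with Levi-Civita connection $\nabla^0$. Since $\star_\varphi$, $\psi$ and $E_\varphi$ are smooth fiberwise functions of $\varphi$, the operator $P_E$ is \emph{quasilinear}: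
\begin{equation}\label{eq:quasi}
P_E\varphi=p^{ij}(x,\varphi)\nabla^0_i\nabla^0_j\varphi+\Phi(x,\varphi,\nabla^0\varphi).
\end{equation}
The skew part of $\nabla^0\nabla^0\varphi$ is a curvature term of order zero, so we may take $p^{ij}=p^{ji}$. Then the $p^{ij}$ are determined by the symbol $\sigma_{P_E}(\xi)=p^{ij}\xi_i\xi_j\in\mathrm{End}(\Lambda^3)$, which is the principal symbol of the linearization of $P_E$ at $\varphi$.

As on the torus, the second-order part of the linearization is $\chi\mapsto dd^*B\chi-d^*E\,d\chi$; now the variations of $\star$, $d^*$ and $E$ contribute terms of order at most one in $\chi$. With $B=-1+\frac73\pi_1+2\pi_7$ this gives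
\begin{equation}\label{eq:rawsymbol}
\sigma_{P_E}(\xi)\chi=\xi\wedge(\xi\lrcorner\chi)+\xi\lrcorner E(\xi\wedge\chi)-\xi\wedge\big(\xi\lrcorner(\tfrac73\pi_1\chi+2\pi_7\chi)\big).
\end{equation}
The first two terms are positive when $E>0$. The third is the difficulty: it cancelled the first on $\chi_1$. The operator $Y\mapsto\mathcal{L}_Y\varphi=d(Y\lrcorner\varphi)+Y\lrcorner d\varphi$ has symbol $Y\mapsto\xi\wedge(Y\lrcorner\varphi)$. If the third term has this form, with $Y$ bilinear in $\xi$ and $\chi$, then it can be cancelled by a Lie derivative along a vector field that is of first order in $\varphi$. For $\pi_1\chi=c\varphi$ and $\pi_7\chi=X\lrcorner\psi$ define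
\[
A_\varphi\colon T^*\otimes\Lambda^3\to T,\qquad A_\varphi(\xi\otimes\chi)=-\tfrac73c\,\xi-2\,X\times\xi .
\]
This linear map is natural and depends smoothly on $\varphi$.

\begin{lemma}\label{lem:symbol}
$\sigma_{P_E}(\xi)\chi=\xi\wedge(\xi\lrcorner\chi)+\xi\lrcorner E(\xi\wedge\chi)+\xi\wedge\big(A_\varphi(\xi\otimes\chi)\lrcorner\varphi\big)$.
\end{lemma}

\begin{proof}
We claim that
\begin{equation}\label{eq:contraction}
\xi\lrcorner(X\lrcorner\psi)=\psi(X,\xi,\cdot,\cdot)=(X\times\xi)\lrcorner\varphi-X\wedge\xi .
\end{equation}
This is the standard identity $\varphi_{ijp}\varphi_{klp}=g_{ik}g_{jl}-g_{il}g_{jk}\pm\psi_{ijkl}$ (Bryant; Karigiannis \cite{KarFlows}), in which the sign depends on the orientation convention. To check it in ours, note that both sides of \eqref{eq:contraction} are bilinear, skew in $(X,\xi)$ and $\mathrm{G}_2$-equivariant, so it suffices to take $X=e_1$, $\xi=e_2$. Then $X\times\xi=e_3$, $e_3\lrcorner\varphi=e^{12}-e^{47}-e^{56}$, and $\psi(e_1,e_2,\cdot,\cdot)=-e^{56}-e^{47}$ by \eqref{eq:psibar}. Wedging \eqref{eq:contraction} with $\xi$ kills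 $X\wedge\xi$, so
\[
-\xi\wedge\big(\xi\lrcorner(\tfrac73c\varphi+2X\lrcorner\psi)\big)=\xi\wedge\big((-\tfrac73c\,\xi-2X\times\xi)\lrcorner\varphi\big),
\]
and \eqref{eq:rawsymbol} becomes the formula of the lemma.
\end{proof}

To undo the gauge fixing in the uniqueness proof we need the value of $A_\varphi$ on the directions tangent to the diffeomorphism orbit. For $\Gamma\in S^2T^*\otimes T$ let $\Gamma*\varphi\in T^*\otimes\Lambda^3$ be given by $(\Gamma*\varphi)(X_0)=\Gamma(X_0,\cdot)\cdot\varphi$, with the action of endomorphisms from the proof of Lemma~\ref{lem:B}.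

\begin{lemma}\label{lem:trace}
$A_\varphi\big(\xi\otimes(\xi\wedge(Y\lrcorner\varphi))\big)=-|\xi|^2Y$ for all $\xi$ and $Y$. Consequently $A_\varphi(\Gamma*\varphi)=-\operatorname{tr}_{g_\varphi}\Gamma$ for all $\Gamma\in S^2T^*\otimes T$.
\end{lemma}

\begin{proof}
Both sides of the first identity are quadratic in $\xi$, linear in $Y$ and $\mathrm{G}_2$-equivariant. Splitting $Y$ into its components parallel and orthogonal to $\xi$, we may assume $\xi=e_1$ and $Y=e_1$ or $Y=e_2$. Put $\chi=\xi\wedge(Y\lrcorner\varphi)$ and use \eqref{eq:proj}. For $Y=e_1$ we have $\chi=e^{123}+e^{145}+e^{167}$, so $c=\frac37$, $X=0$ and $A_\varphi(\xi\otimes\chi)=-e_1$. For $Y=e_2$ we have $e_2\lrcorner\varphi=-e^{13}+e^{46}-e^{57}$ and $\chi=e^{146}-e^{157}$, so $c=0$. The only monomials of $\psi$ containing $\{1,4,6\}$ or $\{1,5,7\}$ are $-e^{1346}$ and $e^{1357}$, and $e_3\lrcorner(e^{1357}-e^{1346})=\chi$. Hence $X=\frac24e_3$ and $A_\varphi(\xi\otimes\chi)=-e_3\times e_1=-e_2$.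

For $\Gamma=\xi\otimes\xi\otimes Y$ we have $\Gamma(X_0,\cdot)=\xi(X_0)\,\xi\otimes Y$ and $(\xi\otimes Y)\cdot\varphi=\xi\wedge(Y\lrcorner\varphi)$, so $\Gamma*\varphi=\xi\otimes(\xi\wedge(Y\lrcorner\varphi))$, while $\operatorname{tr}\Gamma=|\xi|^2Y$. Such $\Gamma$ span $S^2T^*\otimes T$.
\end{proof}

\begin{remark}\label{rem:flag}
The three modes of Section~\ref{sec:torus} represent all cases. For $\xi\ne0$ consider the flag $\mathcal{D}_\xi=\{\xi\wedge(Y\lrcorner\varphi)\}\subset\mathcal{C}_\xi=\xi\wedge\Lambda^2\subset\Lambda^3$ of dimensions $7$, $15$, $35$; the first dimension is $7$ by Lemma~\ref{lem:trace}. By Lemmas \ref{lem:symbol} and \ref{lem:trace} and \eqref{eq:clifford}, the symbol of $P_a$ vanishes on $\mathcal{D}_\xi$, acts as $|\xi|^2$ on $\mathcal{C}_\xi/\mathcal{D}_\xi$ and as $a|\xi|^2$ on $\Lambda^3/\mathcal{C}_\xi$. Its eigenvalues are $0$, $|\xi|^2$, $a|\xi|^2$ with multiplicities $7$, $8$, $20$.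
\end{remark}

\section{Gauge fixing, existence and uniqueness}\label{sec:gauge}

From now on $M$ is compact. Define the vector field and the operator
\[
W(\varphi)=-A_\varphi(\nabla^0\varphi),\qquad \hat P_E\varphi=P_E\varphi+\mathcal{L}_{W(\varphi)}\varphi .
\]
The linearization of $W$ has first-order symbol $\chi\mapsto-A_\varphi(\xi\otimes\chi)$, so $\mathcal{L}_{W(\varphi)}\varphi$ is quasilinear with symbol $\chi\mapsto-\xi\wedge(A_\varphi(\xi\otimes\chi)\lrcorner\varphi)$. By Lemma~\ref{lem:symbol}, $\hat P_E$ has the form \eqref{eq:quasi} with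
\begin{equation}\label{eq:fixedsymbol}
\sigma_{\hat P_E}(\xi)\chi=\xi\wedge(\xi\lrcorner\chi)+\xi\lrcorner E(\xi\wedge\chi).
\end{equation}
For $E=1$ this is $|\xi|^2\chi$, so $\hat P_1\varphi=g_\varphi^{ij}\nabla^0_i\nabla^0_j\varphi$ up to terms in $x,\varphi,\nabla^0\varphi$. The operator $\hat P_E$ depends on $g^0$ and is not natural. The analytic input is the following standard theorem.

\begin{theorem}[{\cite[Ch.~15, \S7]{Taylor}}]\label{thm:parabolic}
Consider the equation $\partial_tu=p^{ij}(x,t,u)\nabla_i\nabla_ju+\Phi(x,t,u,\nabla u)$ for sections of a vector bundle over a compact manifold with values in an open subset of the bundle, all data being smooth, and let $u_0$ be a smooth initial section. Suppose that for a fixed fiber metric and some $\kappa>0$ one has $\langle p^{ij}\xi_i\xi_jv,v\rangle\ge\kappa|\xi|^2|v|^2$ for all $\xi$, $v$ and for values of $u$ near $u_0$. Then there is a solution with initial value $u_0$ that is smooth on $M\times[0,\varepsilon')$ for some $\varepsilon'>0$, and two smooth solutions with initial value $u_0$ agree for a short time.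
\end{theorem}

The next lemma passes between the natural flow and the gauge-fixed flow. In one direction an ordinary differential equation suffices. In the other direction the diffeomorphisms must be found from an equation in which they appear on both sides, and Lemma~\ref{lem:trace} shows that this equation is parabolic whatever the sign of $E$. We will use this for negative $E$ in Section~\ref{sec:meagre}.

\begin{lemma}\label{lem:gauge}
Let $a_1,a_7,a_{27}\in\mathbb{R}$ be arbitrary, and let $U_\varphi$ be a natural vector field and $Q_\varphi$ a natural $3$-form, both depending smoothly on the $1$-jet of $\varphi$. Put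
\[
P\varphi=P_E\varphi+\mathcal{L}_{U_\varphi}\varphi+Q_\varphi,\qquad V(\varphi)=U_\varphi-W(\varphi),\qquad \hat P\varphi=\hat P_E\varphi+Q_\varphi=P\varphi-\mathcal{L}_{V(\varphi)}\varphi .
\]
\begin{itemize}
\item[(a)] If $\hat\varphi_t$ solves $\partial_t\hat\varphi=\hat P\hat\varphi$ on $[0,\varepsilon)$ and $f_t$ solves $\partial_tf_t=V(\hat\varphi_t)\circ f_t$, $f_0=\mathrm{id}$, then $\varphi_t=f_t^*\hat\varphi_t$ solves $\partial_t\varphi=P\varphi$ on $[0,\varepsilon)$.
\item[(b)] If $\varphi_t$ solves $\partial_t\varphi=P\varphi$ on $[0,\varepsilon)$, there are $\delta>0$ and diffeomorphisms $f_t$, smooth on $M\times[0,\delta)$, with $f_0=\mathrm{id}$, such that $\hat\varphi_t=(f_t^{-1})^*\varphi_t$ solves $\partial_t\hat\varphi=\hat P\hat\varphi$ and $\partial_tf_t=V(\hat\varphi_t)\circ f_t$.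
\end{itemize}
\end{lemma}

\begin{proof}
Suppose $\varphi_t=f_t^*\hat\varphi_t$ and $\partial_tf_t=V(\hat\varphi_t)\circ f_t$. Then $\partial_t\varphi=f_t^*(\partial_t\hat\varphi+\mathcal{L}_{V(\hat\varphi)}\hat\varphi)$, and $P\varphi=f_t^*P\hat\varphi$ by naturality. So $\partial_t\varphi=P\varphi$ if and only if $\partial_t\hat\varphi=P\hat\varphi-\mathcal{L}_{V(\hat\varphi)}\hat\varphi=\hat P\hat\varphi$. This proves (a), where $f_t$ exists on $[0,\varepsilon)$ because $M$ is compact. It also proves (b) once we find $f_t$ with $\partial_tf_t=V((f_t^{-1})^*\varphi_t)\circ f_t$.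

We compute the right side. Let $f$ be a diffeomorphism, $\varphi$ a $\mathrm{G}_2$-structure, $\hat\varphi=(f^{-1})^*\varphi$, $g=g_\varphi$, $\nabla$ the Levi-Civita connection of $g$, and $\nabla'=f^*\nabla^0$. Both connections are torsion-free, so $\Gamma=\nabla'-\nabla$ is a section of $S^2T^*\otimes T$, and $\nabla'\varphi=\nabla\varphi-\Gamma*\varphi$. Moreover
\[
df(\Gamma(X,X'))=\nabla^0_{f_*X}f_*X'-df(\nabla_XX')=(\nabla df)(X,X'),
\]
the second fundamental form of $f\colon(M,g)\to(M,g^0)$. By naturality of $A$ and Lemma~\ref{lem:trace},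
\[
-W(\hat\varphi)\circ f=df\big(A_\varphi(\nabla'\varphi)\big)=df\big(A_\varphi(\nabla\varphi)\big)-df\big(A_\varphi(\Gamma*\varphi)\big)=df\big(A_\varphi(\nabla\varphi)\big)+\operatorname{tr}_g\nabla df ,
\]
and $U_{\hat\varphi}\circ f=df(U_\varphi)$ by naturality of $U$. The equation for $f_t$ is therefore a harmonic map heat flow with drift,
\begin{equation}\label{eq:hmf}
\partial_tf_t=\operatorname{tr}_{g_t}\nabla df_t+df_t(Y_t),\qquad Y_t=A_{\varphi_t}(\nabla^{g_t}\varphi_t)+U_{\varphi_t},\qquad f_0=\mathrm{id},
\end{equation}
in which $g_t=g_{\varphi_t}$ and $Y_t$ are given and smooth up to $t=0$.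

To apply Theorem~\ref{thm:parabolic}, write $f_t(x)=\exp_x(u_t(x))$ with the exponential map of $g^0$ and a small vector field $u_t$. Let $J=(d\exp_x)_u$ be the derivative in the fiber direction, which is invertible for small $u$. In coordinates, $\partial_tf=J\,\partial_tu$ and $\partial_i\partial_jf=J\,\partial_i\partial_ju$ plus terms in $x,u,\partial u$, while $\operatorname{tr}_{g_t}\nabla df=g_t^{ij}\partial_i\partial_jf$ plus terms in $x,t,f,\partial f$. Multiplying \eqref{eq:hmf} by $J^{-1}$ gives $\partial_tu=g_t^{ij}\nabla^0_i\nabla^0_ju+\Phi(x,t,u,\nabla^0u)$ with $u_0=0$. This has a smooth solution on some $[0,\delta)$, and for small $\delta$ each $f_t$ is $C^1$-close to the identity, hence a diffeomorphism.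
\end{proof}

\begin{proposition}\label{prop:ste}
If $a_1,a_7,a_{27}>0$, the flow $\partial_t\varphi=P\varphi$ of Lemma~\ref{lem:gauge} always has short time existence and uniqueness.
\end{proposition}

\begin{proof}
The term $Q_\varphi$ is of first order, so $\hat P$ has the symbol \eqref{eq:fixedsymbol}. Since $\xi\wedge$ and $\xi\lrcorner$ are adjoint for $g_\varphi$, \eqref{eq:clifford} gives
\[
\langle\sigma_{\hat P}(\xi)\chi,\chi\rangle=|\xi\lrcorner\chi|^2+\langle E(\xi\wedge\chi),\xi\wedge\chi\rangle\ge\min(1,a_1,a_7,a_{27})\,|\xi|^2|\chi|^2 .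
\]
By continuity and compactness, the inequality holds with a smaller constant for the fixed metric $g_{\varphi_0}$ and all values of $\varphi$ near $\varphi_0$. So Theorem~\ref{thm:parabolic} applies to $\partial_t\hat\varphi=\hat P\hat\varphi$, $\hat\varphi(0)=\varphi_0$, and Lemma~\ref{lem:gauge}(a) gives existence.

Let $\varphi^1,\varphi^2$ be solutions of the $P$-flow with the same initial value $\varphi_0$. Lemma~\ref{lem:gauge}(b) gives $f^1_t,f^2_t$ and solutions $\hat\varphi^1,\hat\varphi^2$ of the $\hat P$-flow starting at $\varphi_0$. By Theorem~\ref{thm:parabolic}, $\hat\varphi^1=\hat\varphi^2=\hat\varphi$ for a short time. Then $f^1$ and $f^2$ solve the same ordinary differential equation $\partial_tf=V(\hat\varphi_t)\circ f$ with $f_0=\mathrm{id}$, so $f^1=f^2$ and $\varphi^1=\varphi^2$ for a short time. Let $T_*$ be the supremum of the times up to which $\varphi^1=\varphi^2$. If $T_*$ were smaller than the end of the common interval, the solutions would agree at $T_*$ by continuity, and the same argument with initial time $T_*$ would extend the agreement beyond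 $T_*$.
\end{proof}

\section{Closedness for positive coefficients}\label{sec:closed}

The remaining arguments are $L^2$ estimates for a metric that changes in time. We collect the facts they use. Below, $(\cdot,\cdot)$, $\|\cdot\|$, $d^*$, $\Delta_d$ and $\nabla$ refer to $g_t$, and $O(X)$ denotes a quantity bounded in absolute value by $CX$.

\begin{lemma}\label{lem:tools}
Let $g_t$, $t\in[0,T]$, be a smooth family of metrics on a compact $7$-manifold, and let $\Lambda$ bound $|\mathrm{Rm}(g_t)|$, $|\partial_tg_t|$ and $|\nabla\partial_tg_t|$. There is $C=C(\Lambda)$ such that for smooth families of forms $\alpha_t,\beta_t$: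
\begin{itemize}
\item[(a)] $\frac{d}{dt}(\alpha,\beta)=(\partial_t\alpha,\beta)+(\alpha,\partial_t\beta)+O(\|\alpha\|\|\beta\|)$;
\item[(b)] $\partial_t(d^*\alpha)=d^*\partial_t\alpha+(\partial_td^*)\alpha$ with $|(\partial_td^*)\alpha|\le C(|\alpha|+|\nabla\alpha|)$;
\item[(c)] $\|\nabla\alpha\|^2\le\|d\alpha\|^2+\|d^*\alpha\|^2+C\|\alpha\|^2$;
\item[(d)] $\|\nabla^2\alpha\|^2\le C(\|\Delta_d\alpha\|^2+\|\nabla\alpha\|^2+\|\alpha\|^2)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The time derivatives of the pointwise inner product and of the volume form are bounded by $C|\partial_tg|$. (b) We have $d^*\alpha=-g^{ij}\partial_i\lrcorner\nabla_j\alpha$, and the time derivative of the Christoffel symbols is a contraction of $g^{-1}$ with $\nabla\partial_tg$. (c) The Weitzenb\"ock formula reads $\Delta_d=\nabla^*\nabla+\mathcal{R}$ with $\mathcal{R}$ of order zero and linear in the curvature; pair it with $\alpha$. (d) Write $*$ for a bilinear contraction. Commuting derivatives and integrating by parts,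
\begin{align*}
\|\nabla^2\alpha\|^2&=(\nabla_j\nabla_i\alpha,\nabla_i\nabla_j\alpha)+(\mathrm{Rm}*\alpha,\nabla^2\alpha),\\
(\nabla_j\nabla_i\alpha,\nabla_i\nabla_j\alpha)&=-(\nabla_i\alpha,\nabla_j\nabla_i\nabla_j\alpha)=\|\nabla^*\nabla\alpha\|^2+(\nabla\alpha,\mathrm{Rm}*\nabla\alpha).
\end{align*}
Bound $(\mathrm{Rm}*\alpha,\nabla^2\alpha)$ by $\frac12\|\nabla^2\alpha\|^2+C\|\alpha\|^2$ and substitute $\nabla^*\nabla=\Delta_d-\mathcal{R}$.
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:family} and of part 2 of Theorem~\ref{thm:sign}]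
Theorem~\ref{thm:main} is the case $E=1$, $U=0$, $Q=0$ of Theorem~\ref{thm:family}, and part 2 of Theorem~\ref{thm:sign} is contained in the case $E=a$, $U=0$, $Q=0$. So let $P$ be as in Theorem~\ref{thm:family}. Existence and uniqueness are Proposition~\ref{prop:ste}.

Let $\varphi_t$ be a solution on $[0,\varepsilon)$ with $d\varphi_0=0$, put $\eta_t=d\varphi_t$, and fix $T<\varepsilon$. On $M\times[0,T]$ all derivatives of $\varphi_t$ are bounded; constants may depend on these bounds. Since $\mathcal{L}_U\varphi=d(U\lrcorner\varphi)+U\lrcorner\eta$, applying $d$ to the flow gives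
\[
\partial_t\eta=d\big(-d^*(E\eta)+\gamma\big),\qquad \gamma=U\lrcorner\eta+\ell_\varphi(\eta),\qquad|\gamma|\le C|\eta| .
\]
The form of the equation suggests the energy $(E\eta,\eta)$, which is comparable to $\|\eta\|^2$ because $E$ is symmetric and positive. By Lemma~\ref{lem:tools}(a), the symmetry of $E$ and the boundedness of $\partial_tE$,
\begin{align*}
\tfrac{d}{dt}(E\eta,\eta)&=2(\partial_t\eta,E\eta)+O(\|\eta\|^2)=-2\|d^*E\eta\|^2+2(\gamma,d^*E\eta)+O(\|\eta\|^2)\\
&\le\tfrac12\|\gamma\|^2+C\|\eta\|^2\le C'(E\eta,\eta).
\end{align*}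
As $\eta_0=0$, Gr\"onwall's inequality gives $\eta=0$ on $[0,T]$, hence on $[0,\varepsilon)$. For closed $\varphi$ we have $U_\varphi=0$, $Q_\varphi=0$ and $P\varphi=dd^*\varphi=\Delta_d\varphi$.
\end{proof}

\begin{remark}
The positivity of $E$ enters twice, in the parabolicity of $\hat P$ and in the energy. That $U_\varphi$ vanishes for closed $\varphi$ is used only in the last sentence. That $Q_\varphi$ is linear in $d\varphi$ is used there and in the bound for $\gamma$; the choice $Q_\varphi=\varphi$ is allowed in Proposition~\ref{prop:ste} but violates (ii) at $t=0$. The proof does not use the theorem of Bryant and Xu. It reproves existence for closed data, and $[\varphi_t]=[\varphi_0]$ because $\partial_t\varphi=dd^*\varphi$ is exact.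
\end{remark}

\section{The frequency of a backward heat equation}\label{sec:frequency}

Let $a=-b<0$. Then \eqref{eq:eta} gives $\frac{d}{dt}\|\eta\|^2=2b\|d^*\eta\|^2+O(\|\eta\|^2)$, and the leading term cannot be discarded. A solution could leave zero only if the ratio of $\|d^*\eta\|^2$ to $\|\eta\|^2$ were unbounded as one approaches the time of departure from above. But a backward heat equation favors high frequencies, so this ratio tends to increase with time, and a finite value at a later time bounds it at earlier times. The following lemma makes this precise. It allows a source term, which is needed in Section~\ref{sec:meagre}.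

\begin{lemma}\label{lem:frequency}
In the setting of Lemma~\ref{lem:tools}, let $b>0$ and let $\theta_t$ be closed $4$-forms with $\partial_t\theta=b\,\Delta_d\theta+s$. Put $F=\|\theta\|^2$, $D=\|d^*\theta\|^2$, and, where $F>0$, define the \emph{frequency} $N=D/F$. Then
\[
N'\ge-\frac{\|s\|^2}{2bF}-C(N+1),\qquad C=C(\Lambda).
\]
\end{lemma}

\begin{proof}
Since $d\theta=0$, we have $\Delta_d\theta=dd^*\theta$ and $\|\nabla\theta\|^2\le D+CF$ by Lemma~\ref{lem:tools}(c). Parts (a) and (b) give $F'=2(\partial_t\theta,\theta)+O(F)$ and
\[
D'=2(d^*\partial_t\theta,d^*\theta)+2\big((\partial_td^*)\theta,d^*\theta\big)+O(D)=2(\partial_t\theta,\Delta_d\theta)+O(D+F).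
\]
Let $\nu=\Delta_d\theta-N\theta$. Then $N'=D'/F-NF'/F=\frac2F(\partial_t\theta,\nu)+O(N+1)$. The choice of $N$ makes $\nu$ orthogonal to $\theta$, since $(\theta,\nu)=D-NF=0$; hence $(\Delta_d\theta,\nu)=\|\nu\|^2$ and
\[
(\partial_t\theta,\nu)=b\|\nu\|^2+(s,\nu)\ge-\frac{\|s\|^2}{4b}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of part 1 of Theorem~\ref{thm:sign}]
Let $\varphi_t$ solve $\partial_t\varphi=P_a\varphi$ with $d\varphi_0=0$, and let $\eta_t=d\varphi_t$. The case $a>0$ was proved in Section~\ref{sec:closed}. For $a=0$, \eqref{eq:eta} says $\partial_t\eta=0$. Let $a=-b<0$ and suppose $\eta_{t_1}\ne0$ for some $t_1$. Let $t_*<t_1$ be the last earlier time with $\eta_{t_*}=0$. Apply Lemma~\ref{lem:frequency} on $[0,t_1]$ with $\theta=\eta$ and $s=0$. On $(t_*,t_1]$ we get $N'\ge-C(N+1)$, so $e^{Ct}(N+1)$ is nondecreasing and $N\le e^{Ct_1}(N(t_1)+1)$ there. Then $F'=2bNF+O(F)\le C'F$, so $F(t)\ge e^{-C'(t_1-t)}F(t_1)$ on $(t_*,t_1]$. Letting $t\to t_*$ contradicts $F(t_*)=0$. Hence $\eta\equiv0$.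

Thus for closed $\varphi_0$ and any $a$, the solutions of the $P_a$-flow starting at $\varphi_0$ are exactly the closed solutions of $\partial_t\varphi=dd^*\varphi$ starting at $\varphi_0$. This set does not depend on $a$. For $a=1$ Theorem~\ref{thm:main} gives existence and uniqueness, so they hold for all $a$, in particular for $a=-1$.
\end{proof}

\section{Nonexistence for negative $a$}\label{sec:meagre}

Let $a=-b<0$, and let $M$ be compact with a nonempty set $\mathcal{G}$ of $\mathrm{G}_2$-structures. The set $\mathcal{G}$ is open in the Fr\'echet space $\Omega^3(M)$, hence a Baire space: a meagre set, that is, a countable union of nowhere dense sets, has dense complement.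

The plan imitates the linear model. If solutions with uniform bounds existed for a dense set of data in an open set, we could compare two of them whose initial difference $h_0$ is a small form of high frequency $\lambda$. The size of $h_0$ needs to be only polynomially small in $\lambda$, while $dh$ grows by a factor exponential in $\lambda$, which contradicts the bounds. The difficulty is that the equation for $\theta=dh$ is not closed: the two solutions have different metrics, and this produces a source term containing two derivatives of $h$, not just one derivative of $\theta$. So $\zeta=d^*h$ has to be controlled as well. For the natural flow, whose symbol vanishes on the directions $\mathcal{D}_\xi$ of Remark~\ref{rem:flag}, there is no dissipation to do this. For the gauge-fixed flow $\zeta$ satisfies a \emph{forward} heat equation, and its dissipation pays for the source term.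

Let $\hat P\varphi=P_a\varphi+\mathcal{L}_{W(\varphi)}\varphi$. For an integer $n\ge1$, call a smooth solution of $\partial_t\varphi=\hat P\varphi$ on $M\times[0,1/n]$ \emph{$n$-controlled} if
\[
n^{-1}g^0\le g_{\varphi_t}\le ng^0,\qquad\|\varphi_t\|_{C^3}\le n,\qquad\|\partial_t\varphi_t\|_{C^1}\le n\qquad(0\le t\le1/n),
\]
with $C^k$ norms taken for $g^0$ and $\nabla^0$. Let $S_n\subset\mathcal{G}$ be the set of initial values of $n$-controlled solutions. If the $P_a$-flow has a solution starting at $\varphi_0$, then Lemma~\ref{lem:gauge}(b) gives a solution of the $\hat P$-flow on $[0,\delta)$ starting at $\varphi_0$. It is bounded with all derivatives on $M\times[0,\delta/2]$, so $\varphi_0\in S_n$ for large $n$. It therefore suffices to show that each $S_n$ is nowhere dense.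

Given two $n$-controlled solutions $\varphi,\tilde\varphi$, put $h=\tilde\varphi-\varphi$, $\theta=dh$, $\zeta=d^*h$, where $d^*$ and all $L^2$ norms refer to $g_t=g_{\varphi_t}$. Set
\[
F=\|\theta\|^2,\qquad D=\|d^*\theta\|^2,\qquad G=\|h\|^2+\|\zeta\|^2,
\]
and, where $F>0$, $N=D/F$, $R=G/F$, $Z=\|d\zeta\|^2/F$. The quotient $R$ measures how far $\theta$ is from dominating $h$.

\begin{proposition}\label{prop:growth}
There are constants $K\ge1$, $N_1>0$ and $T\in(0,1/n]$, depending only on $n,b,M,g^0$, with the following property. If two $n$-controlled solutions satisfy $F(0)>0$, $R(0)\le1$ and $N(0)\ge N_1$, then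
\[
F(0)\le K\,e^{-bN(0)T/8}.
\]
\end{proposition}

\begin{proof}
The letter $C$ denotes constants depending only on $n,b,M,g^0$.

\emph{Step 1: uniform bounds.} A form $L^*\bar\varphi$ has metric between $n^{-1}g^0$ and $ng^0$ exactly when the singular values of $L$ lie in $[n^{-1/2},n^{1/2}]$. These frames form a compact set, so the values of $\varphi$ and $\tilde\varphi$ lie in a fixed compact subset of $\Lambda^3_+$, and their $3$-jets lie in a fixed compact set of jets. A smooth function on an open set is bounded and Lipschitz on compact subsets. Write $|h|_k=\sum_{i\le k}|(\nabla^0)^ih|$. If $\Psi$ is a smooth function of the $k$-jet of a $\mathrm{G}_2$-structure, $k\le2$, and of further bounded arguments that are held fixed, then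
\begin{equation}\label{eq:lip}
|\Psi(j^k\tilde\varphi)-\Psi(j^k\varphi)|\le C|h|_k .
\end{equation}
The curvature of $g_t$, $\partial_tg_t$ and $\nabla\partial_tg_t$ are bounded by $C$, so Lemmas \ref{lem:tools} and \ref{lem:frequency} apply with uniform constants. The tensor $\nabla^0-\nabla$ and its first derivative are bounded, so for $k\le2$ the quantity $|h|_k$ is comparable to the one formed with $g_t$ and $\nabla$. Let $\|h\|_{H^k}$ be the $L^2$ norm of $|h|_k$.

\emph{Step 2: the equations for $h$, $\theta$, $\zeta$.} Write $\hat P$ in the form \eqref{eq:quasi} with coefficients $\hat p^{ij}$ and $\hat\Phi$. Then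
\[
\partial_th=\hat p^{ij}(\varphi)\nabla^0_i\nabla^0_jh+\big(\hat p^{ij}(\tilde\varphi)-\hat p^{ij}(\varphi)\big)\nabla^0_i\nabla^0_j\tilde\varphi+\hat\Phi(j^1\tilde\varphi)-\hat\Phi(j^1\varphi).
\]
By \eqref{eq:fixedsymbol} with $E=-b$, the operator $\hat p^{ij}(\varphi)\nabla^0_i\nabla^0_j$ has the same symbol as $-dd^*+b\,d^*d$. The two differ by an operator of first order whose coefficients are smooth functions of $j^2\varphi$. With \eqref{eq:lip} this gives
\begin{equation}\label{eq:h}
\partial_th=-d\zeta+b\,d^*\theta+r,\qquad|r|\le C|h|_1 .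
\end{equation}
Apply $d^*$ and use $d^*d^*=0$ and Lemma~\ref{lem:tools}(b):
\begin{equation}\label{eq:zeta}
\partial_t\zeta=-d^*d\zeta+d^*r+r',\qquad|r'|\le C|h|_1 .
\end{equation}
Lemma~\ref{lem:frequency} needs an $L^2$ bound for the source term itself, so for $\theta$ we use the exact equation. With $\eta=d\varphi$, applying $d$ to the $\hat P$-flow gives $\partial_t\eta=d\big(b\,d^*_\varphi\eta+W(\varphi)\lrcorner\eta\big)$, and the same equation holds for $\tilde\varphi$ and $\tilde\eta=d\tilde\varphi=\eta+\theta$. Let $\Psi(j^1\varphi,j^1\beta)=b\,d^*_\varphi\beta+W(\varphi)\lrcorner\beta$ for $4$-forms $\beta$. Subtracting,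
\begin{equation}\label{eq:theta}
\partial_t\theta=b\,dd^*\theta+dq,\qquad q=\Psi(j^1\tilde\varphi,j^1\tilde\eta)-\Psi(j^1\varphi,j^1\tilde\eta)+W(\varphi)\lrcorner\theta .
\end{equation}
By \eqref{eq:lip}, $|q|\le C|h|_1$. The derivative $\nabla^0\Psi$ is a smooth function of $j^2\varphi$ and $j^2\beta$, and $j^2\tilde\eta$ is bounded by the $C^3$ bound, so \eqref{eq:lip} also gives $|dq|\le C|h|_2$.

\emph{Step 3: differential inequalities.} Since $\Delta_dh=d\zeta+d^*\theta$, Lemma~\ref{lem:tools}(c),(d) give
\begin{equation}\label{eq:elliptic}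
\|h\|_{H^1}^2\le C(F+G),\qquad\|h\|_{H^2}^2\le C(D+\|d\zeta\|^2+F+G).
\end{equation}
From \eqref{eq:theta}, \eqref{eq:h}, \eqref{eq:zeta}, Lemma~\ref{lem:tools}(a) and integration by parts,
\begin{align*}
F'&=2bD+2(q,d^*\theta)+O(F)\ge bD-b^{-1}\|q\|^2-CF,\\
(\|h\|^2)'&=-2\|\zeta\|^2+2bF+2(r,h)+O(G),\\
(\|\zeta\|^2)'&=-2\|d\zeta\|^2+2(r,d\zeta)+2(r',\zeta)+O(G)\le-\|d\zeta\|^2+\|r\|^2+\|r'\|^2+CG .
\end{align*}
With \eqref{eq:elliptic} we obtain $F'\ge bD-C(F+G)$ and $G'\le-\|d\zeta\|^2+C(F+G)$. Where $F>0$, this gives $F'/F\ge bN-C(1+R)$ and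
\[
R'=\frac{G'}{F}-R\,\frac{F'}{F}\le-Z+C(1+R)-bNR+CR(1+R).
\]
Lemma~\ref{lem:frequency} with $s=dq$, together with $\|s\|^2\le C\|h\|^2_{H^2}$ and \eqref{eq:elliptic}, bounds $N'$ from below. Finally $F\le C$, because $|\theta|$ and the volume of $g_t$ are bounded. Fix $K\ge1$ so large that $F\le K$ and, where $F>0$,
\begin{equation}\label{eq:ode}
F'\ge\big(bN-K(1+R)\big)F,\qquad N'\ge-K(N+1+R+Z),\qquad R'\le-Z+K(1+R)^2-bNR .
\end{equation}
The dangerous term is $Z$ in the second inequality. It has no pointwise bound, but the third inequality bounds its integral.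

\emph{Step 4: integration.} Let $T=\min\{1/n,K^{-1}\ln2\}\le1$ and $N_1=\max\{36K/b,\,8K(4+9K)\}$, and write $N_0=N(0)\ge N_1$. Let $t_0$ be the supremum of the $t\in[0,T]$ such that $F>0$, $R\le2$ and $N\ge N_0/4$ hold on $[0,t]$. These conditions hold strictly at $t=0$, so $t_0>0$. On $[0,t_0)$ we argue as follows.

The third inequality in \eqref{eq:ode} gives $R'\le-Z+9K-\frac b4N_0R$. Dropping the last term and integrating, $\int_0^tZ\le R(0)+9Kt\le1+9K$. Dropping $-Z$ instead, $R'\le0$ wherever $R\ge36K/(bN_0)$, and this threshold is at most $1$; as $R(0)\le1$, we get $R\le1$.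

The second inequality gives $(e^{Kt}N)'\ge-Ke^{Kt}(3+Z)$, so
\[
N(t)\ge e^{-KT}N_0-K\int_0^t(3+Z)\ge\tfrac12N_0-K(4+9K)\ge\tfrac38N_0 .
\]
The first inequality gives $F'\ge(\frac b4N_0-2K)F\ge\frac b8N_0F$, since $N_0\ge16K/b$.

By continuity, $F(t_0)\ge e^{bN_0t_0/8}F(0)>0$, $R(t_0)\le1$ and $N(t_0)\ge\frac38N_0$. The three conditions hold strictly at $t_0$, so $t_0=T$, and $e^{bN_0T/8}F(0)\le F(T)\le K$.
\end{proof}

\begin{proof}[Proof of part 3 of Theorem~\ref{thm:sign}]
Suppose that $S_n$ is not nowhere dense, so that it is dense in a nonempty open set $O\subset\mathcal{G}$. Choose $\varphi_*\in S_n\cap O$, and $m\in\mathbb{N}$, $\rho>0$ such that $O$ contains every $3$-form $\varphi$ with $\|\varphi-\varphi_*\|_{C^m}<2\rho$. From now on $d^*$, $\Delta_d$ and $L^2$ norms refer to $g_{\varphi_*}$.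

There are coclosed $3$-forms $e_\lambda$ with $\Delta_de_\lambda=\lambda e_\lambda$ and $\|e_\lambda\|=1$ along a sequence $\lambda\to\infty$. Indeed, $\Delta_d$ has discrete spectrum with finite-dimensional eigenspaces and commutes with $d^*$, so the eigencomponents of a coclosed form are coclosed; and $d^*\Omega^4(M)$ is an infinite-dimensional space of coclosed forms, so it is not contained in a finite sum of eigenspaces. Fix an integer $p$ with $2p>m+\frac72$. Sobolev embedding and elliptic regularity give $\|e_\lambda\|_{C^m}\le C(\|\Delta_d^pe_\lambda\|+\|e_\lambda\|)\le c_0\lambda^p$ for $\lambda\ge1$, with $c_0$ independent of $\lambda$. Put $\chi_\lambda=\rho c_0^{-1}\lambda^{-p}e_\lambda$, so that $\varphi_*+\chi_\lambda\in O$. From $d^*e_\lambda=0$ we get $d^*de_\lambda=\lambda e_\lambda$ and $\|de_\lambda\|^2=\lambda$, so the quantities of Proposition~\ref{prop:growth} at $t=0$ for $h_0=\chi_\lambda$ are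
\[
F(0)=\rho^2c_0^{-2}\lambda^{1-2p},\qquad N(0)=\lambda,\qquad R(0)=\lambda^{-1}.
\]
They depend continuously on $h_0$ in the $C^2$ topology. Let $\lambda>\max\{1,2N_1\}$. By density there is $\tilde\varphi_0\in S_n\cap O$ so close to $\varphi_*+\chi_\lambda$ that $h_0=\tilde\varphi_0-\varphi_*$ has $F(0)\ge\frac12\rho^2c_0^{-2}\lambda^{1-2p}$, $N(0)\ge\lambda/2$ and $R(0)\le1$. Proposition~\ref{prop:growth}, applied to $n$-controlled solutions starting at $\varphi_*$ and $\tilde\varphi_0$, gives
\[
\tfrac12\rho^2c_0^{-2}\lambda^{1-2p}\le K\,e^{-b\lambda T/16}.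
\]
The constants $K,T,\rho,c_0,p$ do not depend on $\lambda$, so this fails for large $\lambda$. Hence each $S_n$ is nowhere dense, and the set of $\varphi_0$ admitting a solution of the $P_a$-flow is contained in the meagre set $\bigcup_nS_n$. Since $\mathcal{G}$ is a Baire space, the initial data that admit no solution are dense in $\mathcal{G}$. Taking $a=-1$ and, for instance, the torus of Section~\ref{sec:torus} gives the last assertion.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kar25}
Spiro Karigiannis, \emph{BRIDGES Lectures: Flows of geometric structures, especially $\mathrm{G}_2$-structures}, arXiv:2508.11604 (2025).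

\bibitem{KarFlows}
Karigiannis, \emph{Flows of $\mathrm{G}_2$-structures I}.

\bibitem{Taylor}
M. Taylor, \emph{Partial Differential Equations III}.

\end{thebibliography}
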